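# Finite $2$-groups whose proper subgroups need fewer generators

## 1. Two groups checked by hand

Take the quaternion group $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$. It needs two generators. Its proper subgroups are $1$, $\{\pm1\}$, $\langle i\rangle$, $\langle j\rangle$, $\langle k\rangle$, all cyclic. So every proper subgroup needs strictly fewer generators than the whole group. The neighbors of $Q_8$ do not have this property. The dihedral group $D_8$ contains $C_2^2$, which needs two generators just as $D_8$ does. The generalized quaternion group $Q_{16}$ contains $Q_8$.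

Now a group that needs three generators. In the invertible complex $2\times2$ matrices put
$$a=\begin{pmatrix} i&0\\0&i\end{pmatrix},\qquad b=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad e=\begin{pmatrix}1&0\\0&-1\end{pmatrix},$$
and let $P=\langle a,b,e\rangle$. Here $a$ is central of order $4$, $b^2=a^2=-1$, $e^2=1$ and $ebe=-b=b^{-1}$. Hence $P=\{a^r,a^rb,a^re,a^rbe: 0\le r\le 3\}$ has order $16$. The quotient $P/\{\pm1\}$ is elementary abelian of order $8$, because $a,b,e$ commute up to sign and their squares are $\pm1$. So $P$ needs three generators, and three suffice.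

Let $H<P$ be proper. Then $|H|\le 8$, and $H$ can need three generators only if $H\cong C_2^3$. Suppose so. If $a\notin H$, then $P=H\langle a\rangle$, since $H$ has index $2$; as $H$ is abelian and $a$ is central, $P$ would be abelian, which it is not. So $a\in H$. But $a$ has order $4$, a contradiction. Thus every proper subgroup of $P$ needs at most two generators.

Write $d(G)$ for the minimum number of generators of a finite group $G$.

**Definition.** Let $d$ be a positive integer. A finite group $G$ is *$d$-maximal* if $d(G)=d$ and $d(H)<d$ for every proper subgroup $H$ of $G$.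

So $Q_8$ is $2$-maximal and $P$ is $3$-maximal. Both have nilpotency class $2$: the commutator subgroup is $\{\pm1\}$, which is central. Abelian examples are easy to list. A finite abelian $2$-group $A$ with $d(A)=d$ contains the subgroup $\{x:x^2=1\}\cong C_2^d$, so it is $d$-maximal exactly when $A=C_2^d$. How non-abelian can a $d$-maximal group be?

For an odd prime $p$, a theorem of Laffey says that every $d$-maximal $p$-group has class at most $2$. For $p=2$, Minh constructed a $4$-maximal $2$-group of class $3$ and order $2^8$. The paper of Andrea Lucchini, Luca Sabatini and Mima Stanojkovski, "On finite $d$-maximal groups", arXiv:2305.16254 (2023), is the source of the following problem, whose statement adds that all the known $d$-maximal $2$-groups have class at most $3$: *are there $d$-maximal $2$-groups of arbitrarily large nilpotency class?*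

The answer is yes: for every $c\ge1$ there is a $d$-maximal $2$-group of class exactly $c$, with $d=2^{c-1}+c-1$. For $c=1$ this is $C_2$, and for $c=2$ it will turn out to be the group $P$ above.

## 2. Frattini quotients, quotients and direct products

We write $[x,y]=x^{-1}y^{-1}xy$ and $x^g=g^{-1}xg$; $\gamma_i=\gamma_i(G)$ is the lower central series with $\gamma_1=G$; $\Phi(G)$ is the Frattini subgroup; $X^m$ is the subgroup generated by the $m$-th powers of elements of $X$. The following textbook facts will be used.

* **(F1)** For a finite $2$-group $H$ we have $\Phi(H)=H^2\ge H'$, and $H/\Phi(H)$ is elementary abelian of order $2^{d(H)}$. If $X\le H$ and $X\Phi(H)=H$, then $X=H$. If $N\trianglelefteq H$, then $\Phi(H/N)=\Phi(H)N/N$. Consequently $\Phi(K)\le\Phi(H)$ for $K\le H$. If $N\trianglelefteq H$ and $N\le \Phi(H)$, then $2^{d(H)}\le|H:N|$ and $d(H/N)=d(H)$; if $\Phi(H)\le N$, then $2^{d(H)}\ge|H:N|$.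
* **(F2)** If $A$ is finite abelian and $K\le A$, then $d(K)\le d(A)$. For a finite abelian $2$-group written additively, $2^{d(A)}=|A/2A|=|\{x\in A:2x=0\}|$.
* **(F3)** $[xy,g]=[x,g]^y[y,g]$ and $[x,gh]=[x,h][x,g]^h$; in particular $[x^2,g]=[x,g]^x[x,g]$. Also $(xy)^2=x^2[x,y^{-1}]y^2$.
* **(F4)** $[\gamma_i,\gamma_j]\le\gamma_{i+j}$. Commutation induces a bilinear map $\gamma_i/\gamma_{i+1}\times G/G'\to\gamma_{i+1}/\gamma_{i+2}$ whose image generates the target. In a nilpotent group, $\gamma_i=\gamma_{i+1}$ implies $\gamma_i=1$.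
* **(F5)** If $M<N$ are normal subgroups of a finite $2$-group $G$, there is $L\trianglelefteq G$ with $M\le L<N$ and $|N:L|=2$. A normal subgroup of order $2$ is central.

**Lemma 1.** If $G$ is a $d$-maximal $2$-group and $N\trianglelefteq G$ with $N\le\Phi(G)$, then $G/N$ is $d$-maximal.

*Proof.* By (F1), $d(G/N)=d$. If $N\le H<G$, then $d(H/N)\le d(H)<d$. $\square$

The converse fails for general $N\le\Phi(G)$: the quotient $D_8/Z(D_8)\cong C_2^2$ is $2$-maximal, while $D_8$ is not.

**Lemma 2.** If $G_1$ is a $d_1$-maximal $2$-group and $T$ is a $d_2$-maximal $2$-group, then $G_1\times T$ is $(d_1+d_2)$-maximal.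

*Proof.* By (F1), $\Phi(G_1\times T)=(G_1\times T)^2=\Phi(G_1)\times\Phi(T)$, so $d(G_1\times T)=d_1+d_2$. For $H\le G_1\times T$,
$$d(H)\le d(H/(H\cap T))+d(H\cap T)=d(HT/T)+d(H\cap T)\le d_1+d_2,$$
since $HT/T$ is isomorphic to a subgroup of $G_1$. If $d(H)=d_1+d_2$, then $HT/T$ is all of $(G_1\times T)/T$ and $H\cap T=T$. So $T\le H$ and $H=HT=G_1\times T$. $\square$

Direct products therefore give many $d$-maximal groups, but the class of a direct product is the maximum of the classes of the factors. Class has to come from an action.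

## 3. Diagonal sign actions and the lattice that must be divided out

The simplest way to make the class large is to let an elementary abelian group $E=\langle e_1\rangle\times\dots\times\langle e_k\rangle\cong C_2^k$ act on an abelian group by sign changes of coordinates. Let $E$ act on $M=\mathbb Z^n$ by diagonal matrices with entries $\pm1$, and form $G=(M/2^mM)\rtimes E$. A sign change is trivial modulo $2$, so $G/2B\cong B/2B\times E$ with $B=M/2^mM$, and $d(G)=n+k$ for $m\ge 1$. If the action is not trivial, the class is $m$: on a coordinate where some $g\in E$ acts as $-1$, commutation with $g$ is multiplication by $-2$, so $\gamma_{i+1}$ is the sum of the $2^i$-multiples of those coordinates. So the class is as large as we like.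

But $G$ is not $d$-maximal for $m\ge2$. The subgroup $2^{m-1}B$ is $C_2^n$, and $E$ acts trivially on it. So $2^{m-1}B\times E\cong C_2^{n+k}$ is a proper subgroup with as many generators as $G$. For $n=k=1$ and $m=2$ this is the subgroup $C_2^2$ of $D_8$.

The failure happens at the bottom of $B$: the elements of order at most $2$ carry a trivial action. So let us divide out a different lattice. Let $L\subseteq M$ be an $E$-stable subgroup of $2$-power index, and put $B=M/2L$, $G=B\rtimes E$. Now $\{x\in B:2x=0\}=L/2L$, and $E$ may act nontrivially there. Still $B/2B=M/2M$, so $d(G)=n+k$. Which subgroups are dangerous? Put $\pi_g=\frac{1-g}2$; it is the projection onto the coordinates on which $g$ acts as $-1$. Suppose $C$ is a subgroup with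
$$L\subseteq C\subseteq M,\qquad \pi_gC\subseteq C\quad\text{for all } g\in E. \tag{1}$$
Then $2L\subseteq 2C$ and $(1-g)C\subseteq2C$. So $C$ is $E$-stable, and the subgroup $H=(C/2L)\rtimes E$ has the quotient $C/2C\times E\cong C_2^{n+k}$. Hence $d(H)\ge n+k$, and if $C\ne M$ then $G$ is not $d$-maximal. In the failed attempt $L=2^{m-1}M$, and $C=L$ satisfies (1).

So we want $C=M$ to be the only solution of (1). A solution of (1) is a module over the ring generated by $1$ and the projections $\pi_g$. Suppose the $n$ coordinates carry distinct characters of $E$. If the projections generate the whole ring $\mathbb Z^n$, then a solution $C$ that contains $(1,\dots,1)$ contains $\mathbb Z^n\cdot(1,\dots,1)=M$. So we put $(1,\dots,1)$ into $L$. The smallest $E$-stable choice, which makes $B$ as large as possible, is the span of the vectors $g\cdot(1,\dots,1)$, $g\in E$. If we use all $2^k$ characters, this span is the integral group ring $\mathbb Z[E]$ sitting inside $\mathbb Z^{2^k}$.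

**The case $k=1$.** In $\mathbb Z^2$ let $e$ act by $(x,y)\mapsto(x,-y)$. Then $L$ is spanned by $(1,1)$ and $(1,-1)$. Put $a=(1,0)$ and $b=(0,1)$ in $B=\mathbb Z^2/2L$. Since $2L$ is spanned by $(2,2)$ and $(2,-2)$, it contains $(4,0)$ but not $(2,0)$. So $a$ has order $4$, $2b=-2a=2a$, and $|B|=8$. The involution $e$ fixes $a$ and inverts $b$. These are the relations of the group $P$ of Section 1, both groups have order $16$, so $B\rtimes E\cong P$.

**The case $k=2$.** Order the characters by their values on $(e_1,e_2)$ as $(+,+),(-,+),(+,-),(-,-)$. Then $L$ is spanned by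
$$1=(1,1,1,1),\quad e_1=(1,-1,1,-1),\quad e_2=(1,1,-1,-1),\quad e_1e_2=(1,-1,-1,1).$$
The projections are $\pi_{e_1}=(0,1,0,1)$ and $\pi_{e_2}=(0,0,1,1)$. Their product is $(0,0,0,1)$; subtraction gives $(0,1,0,0)$ and $(0,0,1,0)$, and then $(1,0,0,0)$. So $1$ and the projections generate $\mathbb Z^4$ as a ring. The four spanning vectors are orthogonal with squared length $4$, so $|M:L|=4^2=16$, $|B|=16\cdot2^4=2^8$, and the group has order $2^{10}$ with $d=4+2=6$. A coordinate vector has order $8$ in $B$: four times it is $\pm1\pm e_1\pm e_2\pm e_1e_2$ for suitable signs, which lies in $L$ but not in $2L$.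

## 4. The groups $(\mathfrak M/2\mathbb Z[E])\rtimes E$

**Theorem 1.** Let $k\ge1$. There is a finite (metabelian) $2$-group $G_k$ of class exactly $k+1$ which is $d$-maximal for $d=2^k+k$. Hence there are $d$-maximal $2$-groups of arbitrarily large class.

Recall that a group is metabelian if its commutator subgroup is abelian.

**Step 1: the lattices.** *This step sets up coordinates and proves that the projections generate everything.* Let $E=\langle e_1\rangle\times\dots\times\langle e_k\rangle\cong C_2^k$, $X=\mathrm{Hom}(E,\{\pm1\})$ and $\Lambda=\mathbb Z[E]\subset\mathbb Q[E]$. For $\chi\in X$ put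
$$\varepsilon_\chi=2^{-k}\sum_{g\in E}\chi(g)g .$$
These are the $2^k$ primitive orthogonal idempotents of $\mathbb Q[E]$, they sum to $1$, and $g\varepsilon_\chi=\chi(g)\varepsilon_\chi$. Let $\mathfrak M=\bigoplus_\chi\mathbb Z\varepsilon_\chi$. It is a ring with identity $1=\sum_\chi\varepsilon_\chi$, and it is free abelian of rank $2^k$. We need three facts.

* **(i)** Multiplying $1=\sum_\chi\varepsilon_\chi$ by $g$ gives $g=\sum_\chi\chi(g)\varepsilon_\chi$, so $\Lambda\subseteq\mathfrak M$. By definition $2^k\varepsilon_\chi\in\Lambda$, so $2^k\mathfrak M\subseteq\Lambda$.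
* **(ii)** By (i), $\frac{1-g}2=\sum_{\chi(g)=-1}\varepsilon_\chi\in\mathfrak M$. Hence $(1-g)\mathfrak M\subseteq2\mathfrak M$ for all $g\in E$.
* **(iii)** Expanding the product shows $\varepsilon_\chi=\prod_{j=1}^k\frac{1+\chi(e_j)e_j}2$. Each factor is $\frac{1-e_j}2$ if $\chi(e_j)=-1$, and $\frac{1+e_j}{2}=1-\frac{1-e_j}2$ if $\chi(e_j)=1$. So $\mathfrak M$ is generated as a ring by $1$ and the elements $\frac{1-e_j}2$.

Let $B=\mathfrak M/2\Lambda$, with $E$ acting by multiplication, and let $G=G_k=B\rtimes E$. By (i), $2^{k+1}\mathfrak M\subseteq2\Lambda$, so $B$ is a finite abelian $2$-group and $G$ is a finite $2$-group. It is metabelian, as $B$ and $G/B\cong E$ are abelian. We write $B$ additively. For $b\in B$ and $h\in G$ with $h\in Bg$, $g\in E$, the commutator depends only on $g$, since $B$ is abelian, and $g=g^{-1}$, so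
$$[b,h]=-b+gb=-(1-g)b. \tag{2}$$

**Step 2: $d(G)=2^k+k$.** *This step counts the generators of $G$.* Since $2\Lambda\subseteq2\mathfrak M$, we have $B/2B\cong\mathfrak M/2\mathfrak M$, so $d(B)=2^k$. By (ii), $E$ acts trivially on $B/2B$. So $G/2B\cong B/2B\times E$ is elementary abelian of rank $2^k+k$, which gives $\Phi(G)\le2B$. Conversely $2B\le G^2=\Phi(G)$. Hence $\Phi(G)=2B$ and $d(G)=2^k+k$. Put $d=2^k+k$.

**Step 3: a subgroup with $d$ generators fills both factors.** *This step turns the hypothesis $d(H)\ge d$ into the two conditions that Section 3 used.* Let $H\le G$ with $d(H)\ge d$, and put $H_0=H\cap B$. Then $H/H_0\cong HB/B$ is elementary abelian of some rank $e\le k$. The subgroup $2H_0+[H_0,H]$ is normal in $H$ and lies in $\Phi(H)$. So by (F1) and (F2)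
$$2^k+k\le d(H)\le e+\dim_{\mathbb F_2}H_0/(2H_0+[H_0,H])\le e+d(H_0)\le k+2^k .$$
Equality holds throughout. Therefore $e=k$, that is, $HB=G$; also $d(H_0)=2^k$; and $[H_0,H]\le2H_0$. As $HB=G$, every $g\in E$ lies in $Bh$ for some $h\in H$, so (2) gives $(1-g)H_0\subseteq2H_0$ for all $g\in E$. In particular $H_0$ is $E$-invariant.

**Step 4: lifting to lattices.** *This step translates the two conditions into condition (1) and concludes $H=G$.* Let $\tilde C$ be the preimage of $H_0$ in $\mathfrak M$. Then $2\Lambda\subseteq\tilde C\subseteq\mathfrak M$, and since $2\Lambda$ and $\mathfrak M$ both have rank $2^k$, $\tilde C$ is free abelian of rank $2^k$. Now $H_0/2H_0\cong\tilde C/(2\tilde C+2\Lambda)$. By $d(H_0)=2^k$ this has order $2^{2^k}=|\tilde C/2\tilde C|$. So $2\tilde C+2\Lambda=2\tilde C$, that is, $2\Lambda\subseteq2\tilde C$, and hence $\Lambda\subseteq\tilde C$, as there is no torsion. Moreover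
$$(1-g)\tilde C\subseteq2\tilde C+2\Lambda=2\tilde C,\qquad\text{so}\qquad \tfrac{1-g}2\,\tilde C\subseteq\tilde C\quad\text{for all }g\in E.$$
By (iii), $\mathfrak M\tilde C\subseteq\tilde C$. As $1\in\Lambda\subseteq\tilde C$, we get $\mathfrak M=\mathfrak M\cdot1\subseteq\tilde C$. So $\tilde C=\mathfrak M$ and $H_0=B$. Then $B\le H$ and $H=HB=G$. Thus $G$ is $d$-maximal.

**Step 5: the class is exactly $k+1$.** *This step computes the lower central series.* Let $I$ be the augmentation ideal of $\Lambda$, which is spanned by the elements $1-g$. By (2), $[B,G]=IB$. Modulo $IB$ the image of $B$ is central and is complemented by the abelian group $E$, so $G/IB$ is abelian and $\gamma_2(G)=IB$. Since $\gamma_2(G)\le B$, repeated use of (2) gives $\gamma_{m+1}(G)=I^mB$ for all $m\ge1$. Now $(1-g)\varepsilon_\chi=(1-\chi(g))\varepsilon_\chi\in\{0,2\varepsilon_\chi\}$, and $2\varepsilon_\chi$ occurs for some $g$ exactly when $\chi\ne1$. By induction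
$$I^m\mathfrak M=\bigoplus_{\chi\ne1}2^m\mathbb Z\varepsilon_\chi .$$
So $\gamma_{m+1}(G)=1$ if and only if $2^m\varepsilon_\chi=2^{m-k}\sum_g\chi(g)g$ lies in $2\Lambda$ for all $\chi\ne1$. Such $\chi$ exist as $k\ge1$, and the coefficients are $\pm2^{m-k}$, so this holds if and only if $m\ge k+1$. Hence $G$ has class exactly $k+1$. $\blacksquare$

With $c=k+1$ this is the promised group of class $c$ with $d=2^{c-1}+c-1$, for $c\ge2$; for $c=1$ take $C_2$.

**Theorem 2.** For all $c\ge1$ and $d\ge2^{c-1}+c-1$ there is a metabelian $d$-maximal $2$-group of class exactly $c$.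

*Proof.* If $c=1$ take $C_2^d$. If $c\ge2$ put $m=d-(2^{c-1}+c-1)\ge0$ and take $G=G_{c-1}\times C_2^m$, where the second factor is omitted if $m=0$. By Theorem 1, $G_{c-1}$ is metabelian of class $c$ and $(2^{c-1}+c-1)$-maximal. For $m\ge1$, $C_2^m$ is $m$-maximal, so Lemma 2 shows that $G$ is $d$-maximal. The factor $C_2^m$ is abelian, so $G$ is metabelian of class exactly $c$. $\blacksquare$

## 5. Detection on $G/\gamma_3(G)$ and the power structure of $\Phi(G)$

Lemma 1 passes $d$-maximality to quotients, and $D_8\to C_2^2$ shows that we cannot go back from $G/\Phi(G)$. But we can go back from the class-$2$ quotient $G/\gamma_3(G)$, and the lower central series is then given by powers. A finite $2$-group $N$ is *powerful* if $N'\le N^4$. Abelian groups are powerful; $Q_8$ is not, as $Q_8^4=1\ne Q_8'$.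

**Theorem 3.** Let $G$ be a finite $2$-group, $d=d(G)\ge1$. Then $G$ is $d$-maximal if and only if $G/\gamma_3(G)$ is $d$-maximal. If so, then $G'=\Phi(G)$ and
$$\gamma_{i+1}(G)=\gamma_i(G)^2\ \ (i\ge2),\qquad \gamma_{j+2}(G)=\Phi(G)^{2^j}\ \ (j\ge0).$$
In particular $\Phi(G)'\le\Phi(G)^4$ (so $\Phi(G)$ is powerful), and $G$ has class $c$ if and only if $\exp\Phi(G)=2^{c-1}$.

For instance, $\gamma_3(Q_{16})$ has order $2$ and $Q_{16}/\gamma_3(Q_{16})\cong D_8$ is not $2$-maximal, in agreement with $Q_8<Q_{16}$.

*Proof.* Write $\Phi=\Phi(G)$ and $P_3=[\Phi,G]\Phi^2$. Then $\gamma_3=[G',G]\le[\Phi,G]\le P_3\le\Phi$. By Lemma 1, if $G$ is $d$-maximal, so is $G/\gamma_3$, and if $G/\gamma_3$ is $d$-maximal, so is $G/P_3$. *So we assume only that $G/P_3$ is $d$-maximal*, and derive all the other assertions, including that $G$ is $d$-maximal.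

**Step 1: $P_3=\Phi^2$.** *This step shows that commutators $[\Phi,G]$ are already accounted for by squares; otherwise a centralizer has too many generators.* Suppose $\Phi^2<P_3$. By (F5) choose $N\trianglelefteq G$ with $\Phi^2\le N<P_3$ and $|P_3:N|=2$. Let $\bar G=G/N$ and $\bar\Phi=\Phi/N=\Phi(\bar G)$. As $\Phi^2\le N$, $\bar\Phi$ is elementary abelian. Put $Z=[\bar\Phi,\bar G]=[\Phi,G]N/N$. Since $\Phi^2\le N\le P_3$, this is $P_3/N$. It has order $2$, so it is central. Let
$$C=C_{\bar G}(\bar\Phi),\qquad \Phi_0=\bar\Phi\cap Z(\bar G)\ge Z .$$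
As $Z\ne1$, $C<\bar G$; as $\bar\Phi$ is abelian, $\bar\Phi\le C$, so $\bar G/C$ is elementary abelian. Since $Z$ is central, (F3) shows that $(x,g)\mapsto[x,g]$ induces a bilinear map $\bar\Phi/\Phi_0\times\bar G/C\to Z$. Its left kernel is trivial by the definition of $\Phi_0$, and its right kernel is trivial by the definition of $C$. A pairing of finite $\mathbb F_2$-spaces into $\mathbb F_2$ that is nondegenerate on both sides forces equal dimensions, so $|\bar G:C|=|\bar\Phi:\Phi_0|$.

Let $x\in C$ and $g\in\bar G$. Then $[x,g]\in\bar G'\le\bar\Phi$ commutes with $x$, so $[x^2,g]=[x,g]^x[x,g]=[x,g]^2=1$. Hence $x^2$ is central, and it lies in $\bar\Phi$, so $x^2\in\Phi_0$. Thus $\Phi(C)=C^2\le\Phi_0$, and $\Phi(C/Z)\le\Phi_0/Z$. So $C/Z$ is a proper subgroup of $\bar G/Z\cong G/P_3$ with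
$$2^{d(C/Z)}\ge|C:\Phi_0|=|C:\bar\Phi|\,|\bar\Phi:\Phi_0|=|C:\bar\Phi|\,|\bar G:C|=|\bar G:\bar\Phi|=2^d .$$
This contradicts the $d$-maximality of $G/P_3$.

**Step 2: $G'=\Phi$.** *This step excludes squares that are not products of commutators.* Suppose $G'<\Phi$. Choose $N$ with $G'\le N<\Phi$ and $|\Phi:N|=2$. It is normal, since it contains $G'$. We have $[\Phi,G]\le G'\le N$, and $\Phi^2\le N$ since $|\Phi/N|=2$. So $P_3\le N\le\Phi$, and Lemma 1, applied to $G/P_3$, shows that $G/N$ is $d$-maximal. But $G/N$ is abelian with $d(G/N)=d$ and Frattini subgroup of order $2$, that is, $G/N\cong C_4\times C_2^{d-1}$. This has the proper subgroup $C_2^d$, a contradiction.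

**Step 3: $\gamma_3=[\Phi,G]=\Phi^2=P_3$.** *This step identifies the three candidates for the third term.* By Step 2, $[\Phi,G]=[G',G]=\gamma_3$. In $G/\gamma_3$ the subgroup $\Phi/\gamma_3=G'/\gamma_3$ is central and generated by commutators. There $[x,y]^2=[x^2,y]=1$, because $[x,y]$ is central and $x^2\in\Phi$ is central modulo $\gamma_3$. So $\Phi/\gamma_3$ is abelian and generated by elements of order at most $2$, that is, $\Phi^2\le\gamma_3$. Hence $P_3=[\Phi,G]\Phi^2=\gamma_3$, and $P_3=\Phi^2$ by Step 1.

**Step 4: $\gamma_{i+1}=\gamma_i^2$ for $i\ge2$.** *This step propagates Step 3 down the series.* The case $i=2$ is Step 3, since $\gamma_2=\Phi$. So $\gamma_2/\gamma_3$ has exponent at most $2$. By (F4), $\gamma_{i+1}/\gamma_{i+2}$ is abelian and generated by the image of a bilinear map on $\gamma_i/\gamma_{i+1}\times G/G'$. So by induction every $\gamma_i/\gamma_{i+1}$ with $i\ge2$ has exponent at most $2$, that is, $\gamma_i^2\le\gamma_{i+1}$.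

For the converse, let $i\ge3$ and suppose $\gamma_i=\gamma_{i-1}^2$. Modulo $\gamma_{i+2}$, the group $\gamma_{i+1}$ is generated by the elements $[y,g]$ with $y\in\gamma_i$, $g\in G$, and $[y,g]$ is multiplicative in $y$. So it is generated by the elements $[x^2,g]$ with $x\in\gamma_{i-1}$. We have $[x,g]\in\gamma_i$ and
$$[x^2,g]=[x,g]^x[x,g],\qquad [x,g]^x=[x,g]\,[[x,g],x],\qquad [[x,g],x]\in[\gamma_i,\gamma_{i-1}]\le\gamma_{2i-1}\le\gamma_{i+2},$$
the last inclusion because $i\ge3$. So $[x^2,g]\equiv[x,g]^2$ modulo $\gamma_{i+2}$, and $\gamma_{i+1}\le\gamma_i^2\gamma_{i+2}$. In the nilpotent group $G/\gamma_i^2$ this says that the terms with indices $i+1$ and $i+2$ of the lower central series agree. So they are trivial by (F4), that is, $\gamma_{i+1}\le\gamma_i^2$. Together with $\gamma_i^2\le\gamma_{i+1}$ this gives $\gamma_{i+1}=\gamma_i^2$, and the induction proceeds.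

**Step 5: squaring maps.** *This step makes squaring linear on the layers and deduces the formula with powers of $\Phi$.* For $i\ge2$ consider
$$\sigma_i:\gamma_i/\gamma_{i+1}\to\gamma_{i+1}/\gamma_{i+2},\qquad x\gamma_{i+1}\mapsto x^2\gamma_{i+2}.$$
For $x,y\in\gamma_i$ we have $(xy)^2=x^2[x,y^{-1}]y^2$ with $[x,y^{-1}]\in\gamma_{2i}\le\gamma_{i+2}$. So $x\mapsto x^2\gamma_{i+2}$ is a homomorphism on $\gamma_i$. It kills $\gamma_{i+1}$, because $\gamma_{i+1}^2=\gamma_{i+2}$. So $\sigma_i$ is a well-defined homomorphism, and it is surjective because $\gamma_{i+1}=\gamma_i^2$.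

Since $\gamma_i^2=\gamma_{i+1}$ for $i\ge2$, $x\in\Phi=\gamma_2$ implies $x^{2^j}\in\gamma_{j+2}$, so $\Phi^{2^j}\le\gamma_{j+2}$. The composite $\sigma_{j+1}\cdots\sigma_2:\gamma_2/\gamma_3\to\gamma_{j+2}/\gamma_{j+3}$ is $x\mapsto x^{2^j}$ and is surjective. So $\gamma_{j+2}=\Phi^{2^j}\gamma_{j+3}$ for $j\ge0$. Applying this again to $\gamma_{j+3}$, and using $\Phi^{2^{j+1}}\le\Phi^{2^j}$, we get $\gamma_{j+2}=\Phi^{2^j}\gamma_{j+4}$, and so on. As the series ends at $1$, $\gamma_{j+2}=\Phi^{2^j}$.

Hence $\Phi'=[\gamma_2,\gamma_2]\le\gamma_4=\Phi^4$. Also $\gamma_{j+2}=1$ if and only if $\exp\Phi$ divides $2^j$. Since $G\ne1$, the class is $c$ if and only if $\exp\Phi=2^{c-1}$: for $c\ge2$ this says $\gamma_{c+1}=1\ne\gamma_c$, and for $c=1$ it says $\gamma_2=1$.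

**Step 6: $G$ is $d$-maximal.** *This step bounds $d(H)$ for a proper subgroup $H$ by $d$ of a proper subgroup of $G/\gamma_3$.* Adding up the sizes of the layers of $H$ would count far too much. What repairs the count is that squares of elements of $H$ lie in $\Phi(H)$, and squaring links consecutive layers.

Let $H<G$ and $K=\Phi(H)\le\Phi=\gamma_2$. Let $U_1=H\Phi/\Phi$, and for $i\ge2$ let $U_i$ and $K_i$ be the images of $H\cap\gamma_i$ and $K\cap\gamma_i$ in $\gamma_i/\gamma_{i+1}$. All these are $\mathbb F_2$-spaces. Since $|H|=\prod_{i\ge1}|U_i|$ and $|K|=\prod_{i\ge2}|K_i|$,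
$$d(H)=\dim U_1+\sum_{i\ge2}(\dim U_i-\dim K_i). \tag{3}$$
For $i\ge3$, if $x\in H\cap\gamma_{i-1}$ then $x^2\in K\cap\gamma_i$. So $K_i\supseteq\sigma_{i-1}(U_{i-1})$ and
$$\dim K_i\ge\dim U_{i-1}-\dim(U_{i-1}\cap\ker\sigma_{i-1})\qquad(i\ge3).$$
We insert this in (3). The terms $\dim U_i$ with $i\ge2$ cancel, and
$$d(H)\le\dim U_1-\dim K_2+\sum_{i\ge2}\dim(U_i\cap\ker\sigma_i).$$
Let $w=\dim\gamma_2/\gamma_3$. As the $\sigma_i$ are surjective,
$$\sum_{i\ge2}\dim\ker\sigma_i=\sum_{i\ge2}\bigl(\dim\gamma_i/\gamma_{i+1}-\dim\gamma_{i+1}/\gamma_{i+2}\bigr)=w .$$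
So $d(H)\le\dim U_1+w-\dim K_2$.

The right side is the number of generators of $H\Phi/\gamma_3$. Indeed $\Phi/\gamma_3$ is central and elementary abelian in $G/\gamma_3$, so for $h\in H$, $f\in\Phi$ we have $(hf)^2\equiv h^2f^2\equiv h^2$ modulo $\gamma_3$. Hence $\Phi(H\Phi/\gamma_3)=K\gamma_3/\gamma_3=K_2$. Since $|H\Phi/\gamma_3|=|U_1|\,2^w$, we get $d(H\Phi/\gamma_3)=\dim U_1+w-\dim K_2$. Now $H\Phi<G$ by (F1), as $H<G$. So $H\Phi/\gamma_3$ is a proper subgroup of $G/\gamma_3=G/P_3$, which is $d$-maximal. Therefore $d(H)\le d(H\Phi/\gamma_3)<d$. $\blacksquare$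

## 6. The Frattini subgroup is never $C_4$

The group $Q_{16}$ has Frattini subgroup $C_4$ and is not $2$-maximal. This is a general obstruction.

**Lemma 3.** If $G$ is a $d$-maximal $2$-group, then $\Phi(G)$ is not cyclic of order $4$.

*Proof.* Suppose $\Phi(G)=\langle z\rangle\cong C_4$. By Theorem 3, $[\Phi(G),G]=\gamma_3=\Phi(G)^2=\langle z^2\rangle\ne1$. So $z$ is not central. As $\mathrm{Aut}(C_4)$ has order $2$, $C=C_G(z)$ has index $2$ and every $t\in G\setminus C$ inverts $z$. For such $t$, the element $t^2\in\Phi(G)$ commutes with $t$. Since $t$ does not commute with $z^{\pm1}$, $t^2\in\langle z^2\rangle$.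

Let $\bar G=G/\langle z^2\rangle$. By Lemma 1 it is $d$-maximal. Its Frattini subgroup has order $2$, so $|\bar G|=2^{d+1}$. Fix $t\in G\setminus C$, and let $\bar C=C/\langle z^2\rangle$. For $u\in C$ both $t$ and $tu$ lie outside $C$. So $\bar t^2=(\bar t\bar u)^2=1$, which says that $\bar t$ inverts $\bar u$. Hence inversion is an automorphism of $\bar C$, and $\bar C$ is abelian. Squaring is then a homomorphism from $\bar C$ to $\Phi(\bar G)$, which has order $2$. So its kernel $\bar D=\{u\in\bar C:u^2=1\}$ has index at most $2$ in $\bar C$. As $\bar t$ inverts the elements of $\bar D$, it centralizes them. So $\bar D\times\langle\bar t\rangle$ is elementary abelian of order at least $2\cdot|\bar C|/2=|\bar G|/2=2^d$, and its rank is at least $d$. It is a proper subgroup, because $\Phi(\bar G)\ne1$. This contradicts the $d$-maximality of $\bar G$. $\square$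

## 7. A logarithmic bound for metabelian groups

The groups of Theorem 1 need about $2^{c-1}$ generators to reach class $c$. For metabelian groups an exponential number is necessary.

**Theorem 4.** If $G$ is a metabelian $d$-maximal $2$-group of class $c\ge3$, then $2^{c-3}\le d(\Phi(G))\le d-1$. Consequently, for $d\ge2$, the maximal class $m(d)$ of a metabelian $d$-maximal $2$-group satisfies
$$\lfloor\log_2d\rfloor\le m(d)\le3+\lfloor\log_2(d-1)\rfloor .$$

We claim nothing here about upper bounds for the class of non-metabelian $d$-maximal $2$-groups in terms of $d$.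

Let $G$ be metabelian and $d$-maximal of class $c\ge3$. By Theorem 3, $A:=\Phi(G)=G'$ is abelian, and we write it additively. Also $\exp A=2^{c-1}$ and $[A,G]=2A$. Put $V=G/A\cong C_2^d$, with basis $v_1,\dots,v_d$, and $s=c-2\ge1$. The group $V$ acts on $A$, and on the dual $\hat A=\mathrm{Hom}(A,\mathbb Q/\mathbb Z)$ by $(v\theta)(a)=\theta(va)$; this is an action since $v^2=1$ and $V$ is abelian. We have $\hat A\cong A$ as abelian groups. Write $\hat A[2]=\{\theta:2\theta=0\}$.

**Step 1: dividing $1-v$ by $2$.** *This step defines the operators that play the role of the projections $\frac{1-g}2$ of Section 4.* Since $(1-v)A\subseteq2A$, and a character $\theta\in\hat A[2]$ vanishes on $2A$, we have $((1-v)\theta)(a)=\theta((1-v)a)=0$. So $1-v$ kills $\hat A[2]$. If $2\theta=2\theta'$, then $\theta-\theta'\in\hat A[2]$ and $(1-v)\theta=(1-v)\theta'$. Therefore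
$$\delta_v:2\hat A\to\hat A,\qquad\delta_v(2\theta)=(1-v)\theta$$
is a well-defined homomorphism. Put $S_i=\hat A[2]\cap2^i\hat A$, so that $S_0\supseteq S_1\supseteq S_2\supseteq\cdots$. Then $\delta_v(S_{i+1})\subseteq S_i$: if $x=2^{i+1}\theta\in\hat A[2]$, then $\delta_vx=2^i(1-v)\theta$ and $2\delta_vx=(1-v)x=0$.

On $S_2$ we have $\delta_u\delta_v(4\theta)=\delta_u(2(1-v)\theta)=(1-u)(1-v)\theta$. So the operators commute on $S_2$. Since $v^2=1$, $(1-v)^2=2(1-v)$, and so $\delta_v^2(4\theta)=2(1-v)\theta=\delta_v(4\theta)$. Thus $\delta_v^2=\delta_v$ on $S_2$. More generally, for $\theta_0\in\hat A$ with $2^s\theta_0\in S_s$ and $t\le s$, induction on $t$ gives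
$$\delta_{u_1}\cdots\delta_{u_t}(2^s\theta_0)=2^{s-t}\prod_{i=1}^t(1-u_i)\,\theta_0 . \tag{4}$$
So the order of the factors is irrelevant. If a factor is repeated, then $(1-u)^2=2(1-u)$ turns the right side of (4) into the expression for the product with one copy deleted. So repeated factors may be deleted.

*Two examples of such operators.* The construction makes sense on any finite abelian $2$-group with an involution $v$ for which $1-v$ kills the elements of order $2$. On $\mathbb Z/8$ with $v=-1$ we have $\delta_v(2\theta)=2\theta$, so $\delta_v$ is the identity on $2\mathbb Z/8$; with $v=1$ it is $0$. On $(\mathbb Z/4)^2$ let $v(x,y)=(x+2y,y)$. Then $v^2=1$, and $(1-v)(x,y)=(-2y,0)$ kills the elements of order $2$. Here $\delta_v(0,2)=(1-v)(0,1)=(2,0)$ and $\delta_v(2,0)=0$. So $\delta_v$ is not idempotent on $S_1$; in this example $S_2=0$. This is why the argument below stays inside $S_2$ where it uses idempotency.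

**Step 2: no common eigenvector in $S_1$.** *This step brings in Lemma 3.* We claim:

(P) There is no $0\ne f\in S_1$ with $\delta_{v_j}f\in\{0,f\}$ for all $j$.

Otherwise write $f=2\theta$. Since $2\theta=f\ne0$ and $4\theta=2f=0$, $\theta$ has order $4$. Also $(1-v_j)\theta=\delta_{v_j}f\in\{0,2\theta\}$, that is, $v_j\theta=\pm\theta$ for all $j$. So $M=\ker\theta\le A$ is invariant under $V$, hence normal in $G$, and $A/M$ is isomorphic to the image of $\theta$, which is $C_4$. By Lemma 1, $G/M$ is $d$-maximal, and $\Phi(G/M)=A/M\cong C_4$. This contradicts Lemma 3.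

**Step 3: a strictly increasing chain.** *This step produces new vectors at each level.* Choose $\theta_0\in\hat A$ of order $2^{c-1}=2^{s+1}$ and put $\lambda=2^s\theta_0$. Then $0\ne\lambda\in S_s$. For $T\subseteq\{1,\dots,d\}$ with $|T|\le s$ let $\delta^T=\prod_{j\in T}\delta_{v_j}$, applied to $\lambda$; by (4) the order does not matter. For $0\le t\le s$ let
$$F_t=\langle\delta^T\lambda:|T|\le t\rangle\subseteq S_{s-t}.$$
By (4), $\delta_{v_j}\delta^T\lambda=\delta^{T\cup\{j\}}\lambda$ when $|T|\le s-1$. So $\delta_{v_j}F_{t-1}\subseteq F_t$ for $1\le t\le s$.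

We claim that $F_{t-1}\ne F_t$ for $1\le t\le s-1$. Suppose $F:=F_{t-1}=F_t$ for such a $t$. Then $F=F_{t-1}\subseteq S_{s-t+1}\subseteq S_2$, since $s-t+1\ge2$, and each $\delta_{v_j}$ maps $F$ into $F$. By Step 1 the $\delta_{v_j}$ are commuting idempotents on the $\mathbb F_2$-space $F$, which is nonzero as $\lambda\in F$. Commuting idempotents are simultaneously diagonalizable. So there is a common eigenvector $0\ne f\in F\subseteq S_1$, with eigenvalues in $\{0,1\}$. This contradicts (P).

**Step 4: from one set to all its subsets.** *This step improves a linear count to an exponential one.* The strict chain $F_0<F_1<\dots<F_{s-1}$ alone gives only $\dim F_{s-1}\ge s$, which is a bound for $c$ that is linear in $d$. But a vector $\delta^S\lambda$ that is new in a precise sense forces all vectors $\delta^R\lambda$ with $R\subseteq S$ to be new. We show that $\dim F_{s-1}\ge2^{s-1}$.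

For $s=1$ this is $\lambda\ne0$. Let $s\ge2$. Order the subsets of $\{1,\dots,d\}$ first by size and then lexicographically: for $|T|=|T'|$, $T\ne T'$, the smaller set is the one that contains the least element of the symmetric difference. This is a total order; write $\prec$ for it. There is $S$ with $|S|=s-1$ and
$$\delta^S\lambda\notin\langle\delta^T\lambda:T\prec S\rangle .$$
Otherwise, going through the sets of size $s-1$ in order, we would find $\delta^S\lambda\in F_{s-2}$ for all of them, and so $F_{s-1}=F_{s-2}$, against Step 3 with $t=s-1$.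

We claim that $\delta^R\lambda\notin\langle\delta^T\lambda:T\prec R\rangle$ for every $R\subseteq S$. Suppose $\delta^R\lambda=\sum_{T\prec R}c_T\,\delta^T\lambda$ with $c_T\in\mathbb F_2$. Every $T$ here has $|T|\le|R|$, so all terms lie in $S_{s-|R|}$. We may apply the operators $\delta_{v_j}$ with $j\in S\setminus R$ one after the other, as all words that occur have length at most $|R|+|S\setminus R|=s-1$. Deleting repeated factors, we get
$$\delta^S\lambda=\sum_{T\prec R}c_T\,\delta^{T\cup(S\setminus R)}\lambda .$$
In each case $T\cup(S\setminus R)\prec S$: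

* If $|T|<|R|$ or $T\cap(S\setminus R)\ne\emptyset$, then $|T\cup(S\setminus R)|<|R|+|S\setminus R|=|S|$.
* Otherwise $|T|=|R|$, and $T$ and $R$ are both disjoint from $S\setminus R$. Then the two sets have the same size, and the symmetric difference of $T\cup(S\setminus R)$ and $S=R\cup(S\setminus R)$ equals that of $T$ and $R$. Its least element lies in $T$, as $T\prec R$.

So $\delta^S\lambda$ lies in $\langle\delta^T\lambda:T\prec S\rangle$, against the choice of $S$. This proves the claim. Listed in the order $\prec$, none of the $2^{s-1}$ elements $\delta^R\lambda$, $R\subseteq S$, lies in the span of the earlier ones, so they are linearly independent.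

**Step 5: the two bounds.** *This step collects the inequalities.* Since $F_{s-1}\subseteq\hat A[2]$ and $\hat A\cong A$,
$$2^{c-3}=2^{s-1}\le\dim\hat A[2]=d(A)=d(\Phi(G))\le d-1 ,$$
where the last inequality holds because $\Phi(G)$ is a proper subgroup of the $d$-maximal group $G$.

Now let $d\ge2$. For a metabelian $d$-maximal $2$-group of class $c\ge3$ we have just shown $c\le3+\log_2(d-1)$, so $c\le3+\lfloor\log_2(d-1)\rfloor$. For $c\le2$ this is trivial. So $m(d)$ exists and satisfies the upper bound. For the lower bound put $c=\lfloor\log_2d\rfloor\ge1$. Since $c-1\le2^{c-1}$, we have $2^{c-1}+c-1\le2^c\le d$. Theorem 2 then gives a metabelian $d$-maximal $2$-group of class exactly $c$. $\blacksquare$
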